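# Almost multiplicative unitary maps and amenability

## Amenability as an approximation property

All groups are discrete. If $M$ is a von Neumann algebra, $U(M)$ is its unitary group and $\|\cdot\|$ its operator norm. For a map $\varphi\colon G\to U(M)$ put
$$\operatorname{def}(\varphi)=\sup_{x,y\in G}\|\varphi(x)\varphi(y)-\varphi(xy)\| .$$

**Theorem A.** For a group $G$ the following are equivalent.

1. $G$ is amenable.
2. For every von Neumann algebra $M$ and every uniformly bounded map $\varphi\colon G\to U(M)$ there is a positive definite map $\psi\colon G\to M$ such that, for all $x\in G$,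
$$\|\varphi(x)-\psi(x)\|\le\sup_{y\in G}\|\varphi(x)\varphi(y)-\varphi(xy)\| .$$

**Theorem B.** Let $G$ be non-amenable. For every $\delta>0$ there are a von Neumann algebra $M$ and a map $\varphi\colon G\to U(M)$ with $\varphi(e)=1$ and $\operatorname{def}(\varphi)\le\delta$, such that every positive definite $\psi\colon G\to M$ satisfies $\sup_{x\in G}\|\varphi(x)-\psi(x)\|\ge1$.

**Corollary C.** Let $\kappa_G(\delta)$ be the supremum, over all $M$ and all $\varphi\colon G\to U(M)$ with $\operatorname{def}(\varphi)\le\delta$, of $\inf_\psi\sup_x\|\varphi(x)-\psi(x)\|$, where $\psi\colon G\to M$ runs over the positive definite maps. If $G$ is amenable, then $\delta\sqrt{1-\delta^2/4}\le\kappa_G(\delta)\le\delta$ for $0<\delta\le\sqrt2$. If $G$ is non-amenable, then $\kappa_G(\delta)=1$ for all $\delta>0$. Hence if for a single $\delta>0$ there is $\eta<1$ such that every $\varphi$ with $\operatorname{def}(\varphi)\le\delta$ is uniformly within $\eta$ of a positive definite map into the same $M$, then $G$ is amenable. For no group can the constant $1$ in front of the supremum in Theorem A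 be replaced by a constant $C<1$.

The problem behind Theorem A comes from Pichot and Séguin, *Positive definite maps on amenable groups* (arXiv:2202.00597, 2022): is there a non-amenable group with property 2? The answer is no.

In words: $\varphi$ is a map into unitaries that is almost multiplicative, and we ask whether it is close to something that behaves exactly, namely a positive definite map. Property 2 asks for this in the sharpest way: at each point $x$ the distance is controlled by the failure of multiplicativity at that same $x$. On an amenable group one can always do this. Theorem B says that on a non-amenable group it fails as badly as possible: the defect can be as small as we like, and still no positive definite map does better than $\psi=0$, which is positive definite and at distance exactly $1$ from any unitary-valued map. So the bound $1$ in Theorem B is optimal.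

## Positive definite maps, means, and two computations by hand

**Definition.** A group $G$ is amenable if there is a left-invariant mean on $\ell^\infty(G)$: a state $m$ with $m(\lambda(s)f)=m(f)$ for all $s\in G$ and $f\in\ell^\infty(G)$, where $(\lambda(s)f)(x)=f(s^{-1}x)$. We write $m_y(f(y))$ for $m(f)$, so invariance reads $m_y(f(s^{-1}y))=m_y(f(y))$.

**Definition.** A map $\varphi\colon G\to M$ is uniformly bounded if $\sup_x\|\varphi(x)\|<\infty$; maps into $U(M)$ always are. A map $\psi\colon G\to M$ is positive definite if for every $n\ge1$ and all $x_1,\dots,x_n\in G$ the matrix $[\psi(x_i^{-1}x_j)]_{i,j}$ is a positive element of $M_n(M)$.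

A homomorphism $\pi\colon G\to U(M)$ is positive definite: $[\pi(x_i^{-1}x_j)]=[\pi(x_i)^*\pi(x_j)]=R^*R$, where $R$ is the row $(\pi(x_1),\dots,\pi(x_n))$. Taking $n=1$ shows that $\psi(e)\ge0$ for every positive definite $\psi$. For $G=\mathbb Z/2$ and $M=\mathbb C$ the condition says that $\begin{pmatrix}\psi(0)&\psi(1)\\ \psi(1)&\psi(0)\end{pmatrix}\ge0$, that is, $\psi(1)$ is real and $\psi(0)\ge|\psi(1)|$. For $M=\mathbb C$ and any group, the GNS construction writes a positive definite $P$ as $P(g)=\langle\pi(g)\xi,\xi\rangle$ with $\pi$ a unitary representation and $\xi$ a vector.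

**Example (the trivial group).** Here $\varphi$ is one unitary $u$, and we need a positive $b\in M$ with $\|u-b\|\le\|u^2-u\|=\|u-1\|$. Take $b=1$.

**Example (the integers).** Let $0<t\le\pi/2$ and $\varphi(n)=e^{it\operatorname{sgn}(n)}$ on $\mathbb Z$, with $\operatorname{sgn}(0)=0$. How should one choose $\psi$? If $\varphi$ were multiplicative, then $\varphi(n)=\varphi(n+y)\overline{\varphi(y)}$ for every $y$. In general the right side depends on $y$, so average it with an invariant mean: $\psi(n)=m_y\big(\varphi(n+y)\overline{\varphi(y)}\big)$. For $|y|>|n|$ the integers $y$ and $n+y$ have the same sign, so the averaged function equals $1$ off a finite set. An invariant mean on $\mathbb Z$ vanishes on finite sets, because a point has infinitely many disjoint translates of equal mass. So $\psi\equiv1$, the trivial homomorphism. For $n\ne0$ we get $|\varphi(n)-\psi(n)|=|e^{it}-1|$, while taking $y=n$ gives $|\varphi(n)\varphi(y)-\varphi(n+y)|=|e^{2it}-e^{it}|=|e^{it}-1|$. So the inequality of Theorem A holds at $n$. At $n=0$ both sides are $0$.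

## Averaging over an amenable group

The second example is already the general construction.

**Proposition 1.** If $G$ is amenable, then property 2 of Theorem A holds.

**Step 1: define $\psi$ by averaging.** Let $m$ be a left-invariant mean, $M\subset B(H)$ and $\varphi\colon G\to U(M)$. For $x\in G$ the functional on the predual $M_*$ given by
$$\omega\mapsto m_y\big(\omega(\varphi(xy)\varphi(y)^*)\big)$$
is linear and bounded by $\|\omega\|$. Since $M=(M_*)^*$, there is a unique $\psi(x)\in M$ with $\langle\psi(x),\omega\rangle=m_y\big(\omega(\varphi(xy)\varphi(y)^*)\big)$.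

**Step 2: check that $\psi$ is positive definite.** Let $x_1,\dots,x_n\in G$. In the formula for $\psi(x_i^{-1}x_j)$ replace $y$ by $x_j^{-1}y$, which left invariance allows:
$$\langle\psi(x_i^{-1}x_j),\omega\rangle=m_y\big(\omega(\varphi(x_i^{-1}y)\varphi(x_j^{-1}y)^*)\big).$$
For $\xi_1,\dots,\xi_n\in H$, apply this to the functionals $\omega=\langle\,\cdot\,\xi_j,\xi_i\rangle$ and add:
$$\sum_{i,j}\langle\psi(x_i^{-1}x_j)\xi_j,\xi_i\rangle=m_y\Big(\sum_{i,j}\langle\varphi(x_j^{-1}y)^*\xi_j,\varphi(x_i^{-1}y)^*\xi_i\rangle\Big)=m_y\Big(\Big\|\sum_j\varphi(x_j^{-1}y)^*\xi_j\Big\|^2\Big)\ge0.$$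

**Step 3: estimate the distance.** For $\omega\in M_*$ we have $\langle\varphi(x)-\psi(x),\omega\rangle=m_y\big(\omega(\varphi(x)-\varphi(xy)\varphi(y)^*)\big)$. Hence
$$\|\varphi(x)-\psi(x)\|\le\sup_y\|\varphi(x)-\varphi(xy)\varphi(y)^*\|=\sup_y\|\varphi(x)\varphi(y)-\varphi(xy)\|,$$
the last equality because multiplying by the unitary $\varphi(y)$ does not change norms. $\square$

Without an invariant mean, Step 2 stops at its first line, the substitution $y\mapsto x_j^{-1}y$. But this only says that one construction of $\psi$ is unavailable. To prove that a non-amenable $G$ lacks the property we must produce a $\varphi$ that is far from all positive definite maps at once. We start with the free group on two generators.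

## Counting signs in the free group

Let $\mathbb F_2=\langle a,b\rangle$, with identity $1$. View it as $\langle a\rangle*\langle b\rangle$: each $g$ has a unique normal form as an alternating product of syllables $a^n$ and $b^m$ with nonzero exponents. Put $\sigma(a^n)=\sigma(b^n)=\operatorname{sgn}(n)$ for $n\ne0$, and let $f(g)$ be the sum of $\sigma(s)$ over the syllables $s$ of $g$. For example $f(a^5b^{-2}a)=1-1+1=1$. Clearly $f(1)=0$ and $f(g^{-1})=-f(g)$.

On $\langle a\rangle$ the function $f$ is the sign, as in our example on $\mathbb Z$. Long alternating words with positive exponents, however, have large $f$.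

**Lemma 2.** For all $g,h\in\mathbb F_2$, $|f(gh)-f(g)-f(h)|\le1$.

**Proof.** Cancel whole syllables first. Write $g=g'c$ and $h=c^{-1}h'$, splitting the normal forms of $g$ and $h$ between syllables, with the number of syllables of $c$ as large as possible. Then $gh=g'h'$, and $f(g)+f(h)=f(g')+f(c)-f(c)+f(h')=f(g')+f(h')$.

If $g'$ or $h'$ is trivial, or if the last syllable of $g'$ and the first syllable of $h'$ lie in different factors, then the concatenation $g'h'$ is in normal form and $f(gh)=f(g')+f(h')$. The difference is $0$.

Otherwise let $s$ be the last syllable of $g'$ and $s'$ the first syllable of $h'$; they lie in the same factor. By maximality of $c$, $ss'\ne1$. So the normal form of $g'h'$ arises by merging $s,s'$ into the single syllable $ss'$, and the difference is $\sigma(ss')-\sigma(s)-\sigma(s')$. If $\sigma(s)=\sigma(s')=\pm1$, then $\sigma(ss')=\pm1$ and the difference is $\mp1$. If $\sigma(s)=-\sigma(s')$, the difference is $\sigma(ss')=\pm1$. $\square$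

For $0<t\le\pi/2$ let $\varphi_t(g)=e^{itf(g)}\in\mathbb T$. Then $\varphi_t(1)=1$. By Lemma 2, $|\varphi_t(g)\varphi_t(h)-\varphi_t(gh)|=|1-e^{itd}|$ with $d=f(gh)-f(g)-f(h)\in\{-1,0,1\}$, so
$$\operatorname{def}(\varphi_t)\le|e^{it}-1|\le t.\tag{1}$$

## Palindromic words and alternating projections

We now show that no scalar positive definite function follows $\varphi_t$. Suppose $P(g)=\langle\pi(g)\xi,\xi\rangle$ stays within distance less than $1$ of $\varphi_t$. Then $P(g)$ has positive real part after rotation by $\overline{\varphi_t(g)}$. The value $\varphi_t(a^{n}b^{m}a^{l}\cdots)$ does not depend on the size of the positive exponents, so we may average over them. By von Neumann's mean ergodic theorem ($\frac1N\sum_{n=1}^NV^n$ converges strongly, for a unitary $V$, to the projection onto the $V$-invariant vectors), the averages of $P$ turn into expressions in two projections.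

The words must be chosen with some care. Let $E_a,E_b$ be the projections onto the $\pi(a)$- and $\pi(b)$-invariant vectors. Words $a^nb^m$ lead to $\langle E_aE_b\xi,\xi\rangle$, whose sign is not under control. In $\mathbb R^2\subset\mathbb C^2$ take $\xi$ at angle $0$, the range of $E_b$ at angle $60^\circ$, that of $E_a$ at angle $-60^\circ$, and $\pi(a)=2E_a-1$, $\pi(b)=2E_b-1$. Then $\langle E_aE_b\xi,\xi\rangle=\cos60^\circ\cos120^\circ\cos60^\circ=-\frac18$. Words $a^nb^ma^l$ lead instead to $E_aE_bE_a=(E_bE_a)^*(E_bE_a)\ge0$, and there the sign is forced.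

**Lemma 3.** If $0<t\le\pi/2$ and $P\colon\mathbb F_2\to\mathbb C$ is positive definite, then $\sup_g|P(g)-\varphi_t(g)|\ge1$.

**Step 1: turn the negation into a lower bound.** Suppose the supremum is at most $1-\varepsilon$ with $\varepsilon>0$. Since $\overline{\varphi_t(g)}P(g)=1+\overline{\varphi_t(g)}\big(P(g)-\varphi_t(g)\big)$,
$$\operatorname{Re}\big(\overline{\varphi_t(g)}P(g)\big)\ge\varepsilon\quad\text{for all }g\in\mathbb F_2.\tag{2}$$
Write $P(g)=\langle\pi(g)\xi,\xi\rangle$ by GNS.

**Step 2: average over exponents.** Put $S_N=\frac1N\sum_{n=1}^N\pi(a)^n$ and $R_N=\frac1N\sum_{n=1}^N\pi(b)^n$. These are contractions, with $S_N\to E_a$ and $R_N\to E_b$ strongly. Fix $k\ge0$. For positive exponents the word $g=a^{n_0}b^{m_1}a^{n_1}\cdots b^{m_k}a^{n_k}$ has $2k+1$ syllables of sign $+1$, so $f(g)=2k+1$. Averaging (2) over all $n_i,m_j\in\{1,\dots,N\}$ gives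
$$\operatorname{Re}\big(e^{-i(2k+1)t}\langle S_NR_NS_N\cdots R_NS_N\,\xi,\xi\rangle\big)\ge\varepsilon .$$
A product of a fixed number of strongly convergent sequences of contractions converges strongly to the product of the limits. So as $N\to\infty$,
$$\operatorname{Re}\big(e^{-i(2k+1)t}\langle T_k\xi,\xi\rangle\big)\ge\varepsilon,\qquad T_k=E_aE_bE_a\cdots E_bE_a\ \ (k\text{ factors }E_b).$$

**Step 3: use positivity of $T_k$.** We have $T_0=E_a\ge0$, and since $E_a^2=E_a$, $T_k=(E_aE_bE_a)^k\ge0$ for $k\ge1$. So $\langle T_k\xi,\xi\rangle$ is a nonnegative real number, and the inequality becomes $\cos((2k+1)t)\,\langle T_k\xi,\xi\rangle\ge\varepsilon>0$. Hence $\cos((2k+1)t)>0$ for every $k\ge0$.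

**Step 4: choose $k$.** Let $k\ge0$ be least with $(2k+1)t\ge\pi/2$. If $k=0$, then $t=\pi/2$. If $k\ge1$, then $(2k-1)t<\pi/2$, so $(2k+1)t<\pi/2+2t\le3\pi/2$. In both cases $(2k+1)t\in[\pi/2,3\pi/2]$ and $\cos((2k+1)t)\le0$, a contradiction. $\square$

Together with (1), Lemma 3 proves Theorem B for $G=\mathbb F_2$, with $M=\mathbb C$ and $t=\min(\delta,\pi/2)$.

## Induction from a subgroup

The natural next move is to pass from $\mathbb F_2$ to a group containing it, by inducing $\varphi_t$ as one induces a representation. This also lets us reduce to countable groups later.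

**Lemma 4.** Let $G_0\le G$ and let $\varphi_0\colon G_0\to U(M_0)$ satisfy $\varphi_0(e)=1$. There are a von Neumann algebra $M$ and $\varphi\colon G\to U(M)$ with $\varphi(e)=1$ and $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)$ such that for every positive definite $\psi\colon G\to M$ there is a positive definite $\psi_0\colon G_0\to M_0$ with $\sup_{G_0}\|\varphi_0-\psi_0\|\le\sup_G\|\varphi-\psi\|$.

**Step 1: the cocycle of a section.** Let $o=G_0\in G/G_0$ and choose a section $s\colon G/G_0\to G$ with $s(o)=e$. Both $x\,s(k)$ and $s(xk)$ lie in the coset $xk$, so $c(x,k)=s(xk)^{-1}x\,s(k)\in G_0$. Multiplying out,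
$$c(x,yk)\,c(y,k)=s(xyk)^{-1}x\,s(yk)\,s(yk)^{-1}y\,s(k)=c(xy,k).$$

**Step 2: the induced map.** Let $M=M_0\bar\otimes B(\ell^2(G/G_0))$ with matrix units $e_{k,l}$, and put $\varphi(x)=\sum_k\varphi_0(c(x,k))\otimes e_{xk,k}$, a strongly convergent sum. It is the product of the permutation unitary $\sum_k1\otimes e_{xk,k}$ and the diagonal unitary $\sum_k\varphi_0(c(x,k))\otimes e_{k,k}$, so $\varphi(x)\in U(M)$. Since $c(e,k)=e$ and $\varphi_0(e)=1$, $\varphi(e)=1$.

**Step 3: the defect.** From $e_{xl,l}\,e_{yk,k}=\delta_{l,yk}\,e_{xyk,k}$,
$$\varphi(x)\varphi(y)-\varphi(xy)=\sum_k\big[\varphi_0(c(x,yk))\varphi_0(c(y,k))-\varphi_0(c(xy,k))\big]\otimes e_{xyk,k}.$$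
This is a permutation unitary times a diagonal operator, so its norm is the supremum over $k$ of the norms of the brackets. By Step 1 each bracket has norm at most $\operatorname{def}(\varphi_0)$.

**Step 4: going back by a corner.** Let $q=1\otimes e_{o,o}$. Given $\psi$, define $\psi_0(h)\in M_0$ for $h\in G_0$ by $\psi_0(h)\otimes e_{o,o}=q\,\psi(h)\,q$. Compressing the positive matrix $[\psi(h_i^{-1}h_j)]$ by $\operatorname{diag}(q,\dots,q)$ keeps it positive, so $\psi_0$ is positive definite. Since $ho=o$ and $c(h,o)=h$, the same corner of $\varphi(h)$ is $\varphi_0(h)\otimes e_{o,o}$. Hence $\|\varphi_0(h)-\psi_0(h)\|\le\|\varphi(h)-\psi(h)\|$. $\square$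

If $G$ contains a copy of $\mathbb F_2$, Theorem B follows from (1) and Lemmas 3 and 4. For general $G$ this argument stops here: the only hypothesis is non-amenability, and it hands us no subgroup $G_0\cong\mathbb F_2$ to induce from.

## Free orbits in place of a free subgroup

What a countable non-amenable group does give is $\mathbb F_2$ acting inside its orbits. We use the following theorem as a black box; it is Theorem 1 of Gaboriau–Lyons, *A measurable-group-theoretic solution to von Neumann's problem*, Invent. Math. 177 (2009).

**Theorem (Gaboriau–Lyons).** Let $G$ be countable and non-amenable, acting on $([0,1]^G,\mu)$ by the Bernoulli shift, with $\mu$ the product of Lebesgue measures. There is a measurable essentially free action of $\mathbb F_2$ on $([0,1]^G,\mu)$ such that $\mathbb F_2\,\omega\subset G\omega$ for $\mu$-a.e. $\omega$.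

The Bernoulli shift is $(x\omega)(z)=\omega(x^{-1}z)$; it preserves $\mu$. An action is essentially free if a.e. point has trivial stabilizer. If $\mathbb F_2$ is a subgroup of $G$, restricting the shift to it is an example of what the theorem provides, and then $g\in\mathbb F_2$ moves every point by the same element of $G$. In general $g$ moves $\omega$ by an element of $G$ that depends on $\omega$.

The first idea for carrying $\varphi_0\colon\mathbb F_2\to\mathbb T$ over to $G$ would be: given $x\in G$ and $\omega$, find the $g\in\mathbb F_2$ with $g\omega=x\omega$ and apply $\varphi_0$ to it. This fails because the theorem gives only an inclusion of orbits, so $x\omega$ may lie in another $\mathbb F_2$-orbit inside $G\omega$, and then there is no such $g$. In Lemma 4 the same difficulty, $x\notin G_0$, was solved by a section of $G/G_0$. So we look for a space that plays the role of $G$ with $G_0$ acting on the right, and for a section there. The goal is the following.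

**Proposition 5.** Let $G$ be countable and non-amenable, and let $\varphi_0\colon\mathbb F_2\to\mathbb T$ satisfy $\varphi_0(1)=1$. There are a von Neumann algebra $M$ and $\varphi\colon G\to U(M)$ with $\varphi(e)=1$ and $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)$ such that for every positive definite $\psi\colon G\to M$ there is a positive definite $P\colon\mathbb F_2\to\mathbb C$ with
$$\sup_{k\in\mathbb F_2}|P(k)-\varphi_0(k)|\le\sup_{x\in G}\|\varphi(x)-\psi(x)\| .$$

The proof fills this section and the next two.

**Step 1: discard null sets once and for all.** We want honest actions on a Borel set $X$. First, the Bernoulli shift is essentially free: if $x\ne e$ and $x\omega=\omega$, then $\omega(x^{-1})=\omega(e)$, so two distinct coordinates coincide. This has measure $0$, and $G$ is countable.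

Next, change each of the countably many maps $\omega\mapsto g\omega$, $g\in\mathbb F_2$, on a null set $N_g$ so that it becomes Borel. The relations $g(h\omega)=(gh)\omega$ survive almost everywhere. Indeed, off a null set $h\omega\in G\omega$, so $h\omega\in N_g$ forces $\omega\in\bigcup_{x\in G}xN_g$, which is null.

Let $B$ be the set of $\omega$ such that: $x\omega\ne\omega$ for $x\in G\setminus\{e\}$; $g\omega\in G\omega$ for all $g\in\mathbb F_2$; $g(h\omega)=(gh)\omega$ and $1\omega=\omega$ for all $g,h\in\mathbb F_2$; $g\omega\ne\omega$ for $g\in\mathbb F_2\setminus\{1\}$. These are countably many Borel conditions (the second says that for each $g$ there is an $x\in G$ with $g\omega=x\omega$), and each holds a.e. So $B$ is Borel and conull. Let $X=\bigcap_{x\in G}xB$. It is Borel, conull and $G$-invariant, and for $\omega\in X$, $g\omega\in G\omega\subset X$. On $X$ we thus have genuine free Borel actions of $G$ and $\mathbb F_2$ with $\mathbb F_2\omega\subset G\omega$.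

**Step 2: the cocycle, and invariance of $\mu$.** For $g\in\mathbb F_2$ and $\omega\in X$ let $\alpha(g,\omega)\in G$ be the element with $g\omega=\alpha(g,\omega)\omega$, unique by freeness. Since $\{\alpha(g,\cdot)=x\}=\{\omega:g\omega=x\omega\}$, it is Borel in $\omega$. From $gh\omega=\alpha(g,h\omega)\,h\omega=\alpha(g,h\omega)\alpha(h,\omega)\,\omega$ we get $\alpha(gh,\omega)=\alpha(g,h\omega)\alpha(h,\omega)$. When $\mathbb F_2$ is a subgroup of $G$ acting by restriction, $\alpha(g,\omega)=g$.

The $\mathbb F_2$-action preserves $\mu$. For Borel $C\subset X$, the set $gC$ is the union over $x\in G$ of the sets $x\big(C\cap\{\alpha(g,\cdot)=x\}\big)$, which are disjoint because $g$ is injective. As $G$ preserves $\mu$,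
$$\mu(gC)=\sum_x\mu\big(x(C\cap\{\alpha(g,\cdot)=x\})\big)=\sum_x\mu\big(C\cap\{\alpha(g,\cdot)=x\}\big)=\mu(C).$$

**Step 3: a space on which $G$ and $\mathbb F_2$ act and commute.** Let $\Omega=G\times X$ with $\nu$ the product of counting measure and $\mu$. It is useful to give points a second name. Write
$$[\eta,\omega]:=(t,\omega),\qquad\text{where }\eta=t\omega .$$
By freeness of $G$, the point is determined by the pair $(\eta,\omega)$, and every pair with $\eta\in G\omega$ occurs. So $\Omega$ is the set of pairs of points of $X$ in the same $G$-orbit, and $t$ is the element of $G$ carrying the second to the first. Let $G$ act on the first entry and $\mathbb F_2$ on the second: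
$$x\cdot[\eta,\omega]=[x\eta,\omega],\qquad g\cdot[\eta,\omega]=[\eta,g\omega].$$
The second formula makes sense because $g\omega\in G\omega$. Evidently these are commuting actions, and the $\mathbb F_2$-action is free. In the coordinates $(t,\omega)$ they read
$$x\cdot(t,\omega)=(xt,\omega),\qquad g\cdot(t,\omega)=(t\,\alpha(g,\omega)^{-1},g\omega).$$
For the latter, the new first coordinate $t'$ satisfies $t'g\omega=t\omega$, that is, $t'\alpha(g,\omega)=t$. So the actions are Borel. The $G$-action preserves $\nu$. A given $g$ maps $\{t\}\times\{\alpha(g,\cdot)=x\}$ into $\{tx^{-1}\}\times X$ by $\omega\mapsto g\omega$, which preserves $\mu$; since $g$ is a bijection of $\Omega$, it preserves $\nu$.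

**Step 4: a section for the $\mathbb F_2$-orbits.** We pick one point in each $\mathbb F_2$-orbit of $\Omega$, and we want the diagonal points $[\omega,\omega]=(e,\omega)$ to be picked. Two points $[\eta,\omega]$ and $[\eta,g\omega]$ of one orbit with the same first coordinate $t$ satisfy $\omega=t^{-1}\eta=g\omega$, so $g=1$. Hence distinct points of an orbit have distinct first coordinates. Fix an injection $\iota\colon G\to\mathbb N=\{0,1,2,\dots\}$ with $\iota(e)=0$. Let $Y$ be the set of points $p\in\Omega$ whose first coordinate has the least $\iota$-value among all points of $\mathbb F_2p$. It is Borel, since $\mathbb F_2$ is countable. Each orbit meets $Y$ exactly once, and $(e,\omega)\in Y$ for all $\omega\in X$.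

Let $\tau(p)\in\mathbb F_2$ be the element with $\tau(p)^{-1}p\in Y$, unique by freeness. Since $\{\tau=k\}=kY$, $\tau$ is Borel. From $(g\tau(p))^{-1}gp=\tau(p)^{-1}p\in Y$ we read off
$$\tau(gp)=g\,\tau(p),\qquad\tau([\omega,\omega])=1.\tag{3}$$

## The crossed product and the map on $G$

Recall the crossed product $A\rtimes G$ of a von Neumann algebra $A$ by an action of a discrete group. It is a von Neumann algebra generated by $A$ and unitaries $u_x$ ($x\in G$) with $u_xu_y=u_{xy}$ and $u_xau_x^*=x.a$; the elements $au_x$ span a weak$^*$ dense subspace. There is a normal conditional expectation $E\colon A\rtimes G\to A$ with $E(au_x)=\delta_{x,e}\,a$; conditional expectations are completely positive contractions. A small example: for $\mathbb Z/n$ acting on $\mathbb C^n$ by cyclic shifts, the crossed product is $M_n(\mathbb C)$, with $A$ the diagonal matrices, $u_x$ the cyclic permutation matrices, and $E$ the restriction to the diagonal.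

**Step 5: the algebra $M$.** Let $A=L^\infty(\Omega,\nu)^{\mathbb F_2}$, the invariant functions, and let $G$ act on $A$ by $(x.F)(p)=F(x^{-1}p)$. This preserves $A$ because the actions commute. Put $M=A\rtimes G$.

We shall evaluate elements of $A$ at points, so we fix good representatives. If a bounded Borel $F$ represents a class in $A$, then for a.e. $p$ we have $F(k^{-1}p)=F(p)$ for all $k$ in the countable group $\mathbb F_2$. So $p\mapsto F(\tau(p)^{-1}p)$ agrees with $F$ a.e. It is bounded and Borel, and it is strictly $\mathbb F_2$-invariant, since $\tau(gp)^{-1}gp=\tau(p)^{-1}p$. We always use such representatives.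

We also need that $E$ commutes with the action:
$$E(u_xmu_x^*)=x.E(m)\qquad(m\in M).\tag{4}$$
For $m=au_y$ we have $u_xau_yu_x^*=(x.a)\,u_{xyx^{-1}}$, and both sides equal $\delta_{y,e}\,x.a$. The general case follows by linearity and normality.

**Step 6: the map $\varphi$.** Put
$$F_x(p)=\varphi_0\big(\tau(p)^{-1}\tau(x^{-1}p)\big),\qquad\varphi(x)=F_xu_x .$$
By (3) and commutation, $\tau(gp)^{-1}\tau(x^{-1}gp)=\tau(p)^{-1}g^{-1}g\,\tau(x^{-1}p)$, so $F_x$ is strictly $\mathbb F_2$-invariant with values in $\mathbb T$. Thus $F_x\in U(A)$ and $\varphi(x)\in U(M)$. Also $F_e=\varphi_0(1)=1$, so $\varphi(e)=1$.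

To see why this is the right formula, compare with Lemma 4. Replace $\Omega$ by $G$ with $G_0$ acting by $g\cdot t=tg^{-1}$, and $Y$ by the range of $s$. Then $t\,\tau(t)=s(tG_0)$, so $\tau(t)=t^{-1}s(tG_0)$, and with $k=tG_0$,
$$\tau(t)^{-1}\tau(x^{-1}t)=s(k)^{-1}t\,t^{-1}x\,s(x^{-1}k)=c(x,x^{-1}k).$$
So $\tau(p)^{-1}\tau(x^{-1}p)$ is the analogue of the cocycle of a section.

**Step 7: the defect.** We have $\varphi(x)\varphi(y)=F_xu_xF_yu_y=F_x\,(x.F_y)\,u_{xy}$. At a point $p$ put $g=\tau(p)^{-1}\tau(x^{-1}p)$ and $h=\tau(x^{-1}p)^{-1}\tau(y^{-1}x^{-1}p)$. Then $F_x(p)=\varphi_0(g)$ and $(x.F_y)(p)=F_y(x^{-1}p)=\varphi_0(h)$. Moreover $gh=\tau(p)^{-1}\tau((xy)^{-1}p)$, so $F_{xy}(p)=\varphi_0(gh)$. Hence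
$$\big(F_x\,(x.F_y)-F_{xy}\big)(p)=\varphi_0(g)\varphi_0(h)-\varphi_0(gh),$$
and therefore $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_0)$.

## From a positive definite map on $G$ to one on $\mathbb F_2$

In Lemma 4 we returned to $G_0$ by restricting $\psi$ to $G_0$ and cutting down to the base point $o$. Now the base point is replaced by the diagonal points $[\omega,\omega]$. The element of $G$ that represents $k\in\mathbb F_2$ depends on $\omega$, so $\psi$ cannot simply be restricted. We first use $E$ to turn $\psi$ into functions on $\Omega$, then evaluate at an $\omega$-dependent group element, and finally integrate over $\omega$.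

**Step 8: from $\psi$ to functions.** Let $\psi\colon G\to M$ be positive definite and $r=\sup_x\|\varphi(x)-\psi(x)\|$. If $r=\infty$, take $P=0$; so let $r<\infty$. Put $\Psi_x=E(\psi(x)u_x^*)\in A$. Since $\varphi(x)u_x^*=F_x$,
$$\|F_x-\Psi_x\|=\big\|E\big((\varphi(x)-\psi(x))u_x^*\big)\big\|\le r .$$
For $x_1,\dots,x_n\in G$ the matrix $[u_{x_i}\psi(x_i^{-1}x_j)u_{x_j}^*]_{i,j}$ is positive, being $D[\psi(x_i^{-1}x_j)]D^*$ with $D=\operatorname{diag}(u_{x_1},\dots,u_{x_n})$. With $x=x_i^{-1}x_j$ we have $u_{x_j}=u_{x_i}u_x$, so its entries are $u_{x_i}\psi(x)u_x^*u_{x_i}^*$. Apply the completely positive map $E$ entrywise and use (4):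
$$\big[x_i.\Psi_{x_i^{-1}x_j}\big]_{i,j}\ge0\quad\text{in }M_n(A)\subset L^\infty(\Omega,M_n(\mathbb C)).$$

A positive element of $L^\infty(\Omega,M_n(\mathbb C))$ is a function with positive values a.e., and there are only countably many finite tuples in $G$. So for all $q$ in a conull subset of $\Omega$,
$$\big[\Psi_{x_i^{-1}x_j}(x_i^{-1}q)\big]_{i,j}\ge0\ \text{ for all finite tuples in }G,\qquad|F_x(q)-\Psi_x(q)|\le r\ \text{ for all }x\in G.\tag{5}$$
The slice $\{e\}\times X$ carries a copy of $\mu$ inside $\nu$, so (5) holds at $q=(e,\omega)=[\omega,\omega]$ for $\mu$-a.e. $\omega$.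

**Step 9: group elements attached to $k\in\mathbb F_2$.** For $g\in\mathbb F_2$ and $\omega\in X$ let $x_g(\omega)\in G$ be the element that carries $g^{-1}\omega$ to $\omega$. That is, $x_g(\omega)=\alpha(g,g^{-1}\omega)=\alpha(g^{-1},\omega)^{-1}$. Two identities follow. First,
$$x_g(\omega)^{-1}\cdot[\omega,\omega]=[g^{-1}\omega,\omega]=g\cdot[g^{-1}\omega,g^{-1}\omega].\tag{6}$$
Second,
$$x_g(\omega)^{-1}x_h(\omega)=x_{g^{-1}h}(g^{-1}\omega).\tag{7}$$
Indeed, the left side of (7) carries $h^{-1}\omega$ to $\omega$ and then to $g^{-1}\omega$. The right side is by definition the element carrying $(g^{-1}h)^{-1}g^{-1}\omega=h^{-1}\omega$ to $g^{-1}\omega$. By freeness of $G$ they agree.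

**Step 10: a twisted positivity on $\mathbb F_2$.** For $k\in\mathbb F_2$ put $Q_k(\omega)=\Psi_{x_k(\omega)}([\omega,\omega])$. It is Borel, since $x_k$ is Borel with countably many values. By (5), $|Q_k|\le1+r$ a.e. Let $g_1,\dots,g_n\in\mathbb F_2$, let $\omega$ be such that (5) holds at $q=[\omega,\omega]$, and use (5) for the tuple $x_i=x_{g_i}(\omega)$. With $k=g_i^{-1}g_j$ and $\omega'=g_i^{-1}\omega$, the $(i,j)$ entry is, by (7), (6) and the strict $\mathbb F_2$-invariance of the functions $\Psi_x$,
$$\Psi_{x_i^{-1}x_j}\big(x_i^{-1}[\omega,\omega]\big)=\Psi_{x_k(\omega')}\big(g_i\cdot[\omega',\omega']\big)=\Psi_{x_k(\omega')}\big([\omega',\omega']\big)=Q_k(\omega').$$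
So for a.e. $\omega$,
$$\big[Q_{g_i^{-1}g_j}(g_i^{-1}\omega)\big]_{i,j}\ge0 .\tag{8}$$

**Step 11: integrate the twist away.** Put $P(k)=\int_XQ_k\,d\mu$. By Step 2, $\mathbb F_2$ preserves $\mu$, so $\int_XQ_k(g_i^{-1}\omega)\,d\mu(\omega)=P(k)$. Integrating (8) gives $[P(g_i^{-1}g_j)]_{i,j}\ge0$. Thus $P$ is positive definite on $\mathbb F_2$.

**Step 12: compare $P$ with $\varphi_0$.** By (3) and (6),
$$F_{x_k(\omega)}([\omega,\omega])=\varphi_0\big(\tau([\omega,\omega])^{-1}\,\tau(k\cdot[k^{-1}\omega,k^{-1}\omega])\big)=\varphi_0(1\cdot k\cdot1)=\varphi_0(k).$$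
So the second part of (5), with $x=x_k(\omega)$, says that $|\varphi_0(k)-Q_k(\omega)|\le r$ for a.e. $\omega$. Since $\mu$ is a probability measure, integrating gives $|\varphi_0(k)-P(k)|\le r$ for all $k\in\mathbb F_2$. This proves Proposition 5. $\square$

## Proofs of Theorem B, Theorem A and Corollary C

**Proof of Theorem B.** Let $G$ be non-amenable and $\delta>0$. A directed union of amenable groups is amenable (Day), and $G$ is the directed union of its finitely generated subgroups. So some finitely generated, hence countable, subgroup $G_0\le G$ is non-amenable. Let $t=\min(\delta,\pi/2)$. Apply Proposition 5 to $G_0$ and $\varphi_t$, and then Lemma 4 to $G_0\le G$ and the resulting map on $G_0$. We obtain $M$ and $\varphi\colon G\to U(M)$ with $\varphi(e)=1$ and, by (1), $\operatorname{def}(\varphi)\le\operatorname{def}(\varphi_t)\le t\le\delta$.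

Let $\psi\colon G\to M$ be positive definite. Lemma 4 gives a positive definite map on $G_0$, at no greater distance from the map on $G_0$. Proposition 5 then gives a positive definite $P\colon\mathbb F_2\to\mathbb C$ with $\sup_k|P(k)-\varphi_t(k)|\le\sup_x\|\varphi(x)-\psi(x)\|$. By Lemma 3 the left side is at least $1$. $\square$

**Proof of Theorem A.** If $G$ is amenable, use Proposition 1. If $G$ is non-amenable, take $M$ and $\varphi$ from Theorem B with $\delta=\frac12$. If $G$ had property 2, there would be a positive definite $\psi\colon G\to M$ with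
$$\|\varphi(x)-\psi(x)\|\le\sup_y\|\varphi(x)\varphi(y)-\varphi(xy)\|\le\tfrac12\quad\text{for all }x\in G,$$
contradicting $\sup_x\|\varphi(x)-\psi(x)\|\ge1$. $\square$

**Proof of Corollary C.** For every group, $\psi=0$ shows that $\kappa_G(\delta)\le1$. If $G$ is non-amenable, Theorem B gives $\kappa_G(\delta)\ge1$, so $\kappa_G(\delta)=1$ for all $\delta>0$. If $G$ is amenable, Proposition 1 gives $\kappa_G(\delta)\le\delta$.

For the lower bound, let $G$ be any group and $0<\delta\le\sqrt2$. Write $\delta=2\sin(\theta/2)$ with $\theta\in(0,\pi/2]$, and take $M=\mathbb C$ and $\varphi\equiv e^{i\theta}$. For every $x$,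
$$\sup_y|\varphi(x)\varphi(y)-\varphi(xy)|=|e^{2i\theta}-e^{i\theta}|=|e^{i\theta}-1|=2\sin(\theta/2)=\delta .$$
Any positive definite $\psi\colon G\to\mathbb C$ has $\psi(e)\ge0$, in particular $\psi(e)$ is real, so
$$|\varphi(e)-\psi(e)|\ge|\operatorname{Im}e^{i\theta}|=\sin\theta=2\sin(\theta/2)\cos(\theta/2)=\delta\sqrt{1-\delta^2/4}.\tag{9}$$
This gives $\kappa_G(\delta)\ge\delta\sqrt{1-\delta^2/4}$.

Suppose next that for a single $\delta>0$ there is $\eta<1$ such that every $\varphi$ with $\operatorname{def}(\varphi)\le\delta$ is uniformly within $\eta$ of a positive definite map into the same $M$. Then $\kappa_G(\delta)\le\eta<1$, so $G$ cannot be non-amenable.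

Finally, let $G$ be any group and suppose that property 2 held with $C<1$ in front of the supremum. For the constant map above, the inequality at $x=e$ and (9) would give $\delta\sqrt{1-\delta^2/4}\le C\delta$ for all $\delta\in(0,\sqrt2]$. Dividing by $\delta$ and letting $\delta\to0$ gives $1\le C$, a contradiction. $\square$
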